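\title{Gorenstein colength can exceed the colength of the socle}

\begin{abstract}
The Gorenstein colength $g(R)$ of an Artinian local ring $R$ is the least value of $\lambda(S)-\lambda(R)$ over all Gorenstein Artin local rings $S$ mapping onto $R$. We show that the inequality $g(R)\le\lambda(R/\operatorname{soc}R)$ fails in general, already for rings with $\mathfrak m^3=0$, and that the bound $g(R)\le\lambda(R)$ cannot be improved by a constant factor. The examples are quotients of a polynomial ring in characteristic $0$ by generic forms of degree $s$ and all forms of degree $s+1$. A Gorenstein ring of small length mapping onto such a quotient would nearly determine the generic forms from one linear functional on the forms of degree $2s$, and a count of transcendence degrees rules this out.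
\end{abstract}

\section{Introduction}

\subsection*{The question}
Let $(R,\mathfrak m,k)$ be an Artinian local ring, let $\lambda(-)$ denote length, and let $\operatorname{soc}R=(0:_R\mathfrak m)$ be the socle. The ring $R$ is \emph{Gorenstein} if $\lambda(\operatorname{soc}R)=1$. A \emph{Gorenstein cover} of $R$ is a surjective ring homomorphism $\pi\colon S\to R$ from a Gorenstein Artin local ring, and its \emph{colength} is $\lambda(S)-\lambda(R)=\lambda(\ker\pi)$. The \emph{Gorenstein colength} $g(R)$ is the least colength of a Gorenstein cover of $R$. Thus $g(R)=0$ exactly when $R$ is Gorenstein, and $g(R)$ measures how far $R$ is from being so.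

Let $\omega$ be the canonical module of $R$, that is, the injective hull of $k$, and put $L^\vee=\operatorname{Hom}_R(L,\omega)$. We recall that $\omega$ is faithful, that $\lambda(L^\vee)=\lambda(L)$ for every module $L$ of finite length (so $\lambda(\omega)=\lambda(R)$ and $k^\vee\simeq\operatorname{soc}\omega\simeq k$), and that $R$ is Gorenstein if and only if $R\simeq\omega$. Let $\omega^*(\omega)$ be the ideal generated by the images of all homomorphisms $\omega\to R$. The following bounds are known:
\begin{equation}\label{eq:known}
\lambda(R/\omega^*(\omega))\le\min\{\lambda(R/\mathfrak a):\mathfrak a\subseteq R\text{ an ideal},\ \mathfrak a\simeq\mathfrak a^\vee\}\le g(R)\le\lambda(R).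
\end{equation}
Our proofs use only the last one, which can be seen on the idealization $R\ltimes\omega$, the group $R\oplus\omega$ with product $(r,w)(r',w')=(rr',rw'+r'w)$. It is local of length $2\lambda(R)$ and maps onto $R$. If $(r,w)$ lies in its socle, then $r\omega=0$, so $r=0$, and $\mathfrak mw=0$; hence the socle is $\operatorname{soc}\omega\simeq k$.

The question we answer is posed in \cite{Anan}:
\begin{quote}
Does $g(R)\le\lambda(R/\operatorname{soc}R)$ hold for every Artinian local ring $R$?
\end{quote}
One might well expect that it does. The ideal $\operatorname{soc}R\simeq k^r$ is isomorphic to its dual because $k^\vee\simeq k$, so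
\begin{equation}\label{eq:middle}
\min\{\lambda(R/\mathfrak a):\mathfrak a\simeq\mathfrak a^\vee\}\le\lambda(R/\operatorname{soc}R),
\end{equation}
and the lower bounds in \eqref{eq:known} can never detect a counterexample. There is also a plausible mechanism. In a Gorenstein cover only a submodule of length $1$ is killed by the maximal ideal, so the lifts of the socle elements of $R$ need partners with which they have nonzero product. The idealization takes all partners from $\omega$ and has length $2\lambda(R)$. The question asks for length $2\lambda(R)-r$, which is what one would get by letting the socle elements be partners of each other. When $\mathfrak m^2=0$ and $R$ contains a field this works (Proposition~\ref{prop:square}). In the next case, $\mathfrak m^3=0$, it does not.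

\subsection*{Results}
Let $k$ be a field of characteristic $0$, let $n,s\ge2$, let $P=k[X_1,\dots,X_n]$, let $P_d$ be the space of forms of degree $d$, and write $(X)=(X_1,\dots,X_n)$. Put
\[
N=\dim P_s=\binom{n+s-1}{s},\qquad M=\sum_{d<s}\dim P_d=\binom{n+s-1}{s-1},\qquad D=\dim P_{2s}=\binom{n+2s-1}{2s}.
\]
For a subspace $U\subset P_s$ of codimension $t$, where $1\le t<N$, put
\[
R_U=P/\bigl(UP+(X)^{s+1}\bigr).
\]
Since $X_iU\subset(X)^{s+1}$, the ring $R_U$ agrees with $P$ in degrees below $s$, equals $P_s/U$ in degree $s$, and vanishes in higher degrees. So $\lambda(R_U)=M+t$, and since $\mathfrak m^s=P_s/U$ lies in the socle,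
\begin{equation}\label{eq:socle}
\lambda(R_U/\operatorname{soc}R_U)\le M.
\end{equation}

Fix a set $B$ of $t$ monomials of degree $s$. For a family $a=(a_{\mu\nu})$ of $t(N-t)$ elements of $k$, indexed by the monomials $\mu\notin B$ of degree $s$ and the monomials $\nu\in B$, let $U_a\subset P_s$ be the span of the $N-t$ forms
\[
f_\mu=\mu+\sum_{\nu\in B}a_{\mu\nu}\,\nu .
\]
It has codimension $t$. We call $U=U_a$ \emph{generic} if the $a_{\mu\nu}$ are algebraically independent over $\mathbb Q$. Generic subspaces exist over $k=\mathbb C$, and over $k=\mathbb Q(a_{\mu\nu})$ with indeterminates $a_{\mu\nu}$.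

\begin{theorem}\label{thm:A}
Let $U\subset P_s$ be generic of codimension $t$. Then $\gamma=g(R_U)$ satisfies at least one of the inequalities
\[
\gamma\ge N-t,\qquad\gamma\ge t-M,\qquad(N-t-\gamma)(t-M-\gamma)\le D .
\]
\end{theorem}

\begin{corollary}\label{cor:example}
Let $s=2$, $n=42$, $t=473$, and let $U$ be generic. Thus $R=R_U$ is the quotient of $k[X_1,\dots,X_{42}]$ by $430$ generic quadrics and $(X)^3$, with Hilbert function $(1,42,473)$. Then $\lambda(R/\operatorname{soc}R)\le43$ and $g(R)\ge44$.
\end{corollary}

So the answer to the question is negative. With more variables and higher degree the failure is as large as \eqref{eq:known} permits.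

\begin{theorem}\label{thm:B}
For every $\varepsilon>0$ there is an Artinian local ring $R$ with
\[
(1-\varepsilon)\lambda(R)\le g(R)\le\lambda(R)\qquad\text{and}\qquad\lambda(R/\operatorname{soc}R)\le\varepsilon\,\lambda(R).
\]
Hence $\sup_R g(R)/\lambda(R)=1$, and $g(R)/\lambda(R/\operatorname{soc}R)$ is unbounded. The latter ratio is already unbounded on rings with $\mathfrak m^3=0$: there is a sequence of such rings along which $\liminf g(R)/\lambda(R)\ge1-2/\sqrt6>0$ while $\lambda(R/\operatorname{soc}R)/\lambda(R)\to0$.
\end{theorem}

\begin{corollary}\label{cor:strict}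
The inequality $\min\{\lambda(R/\mathfrak a):\mathfrak a\simeq\mathfrak a^\vee\}\le g(R)$ can be strict, with arbitrarily large ratio.
\end{corollary}

Section~\ref{sec:idea} shows the idea on graded covers. Sections~\ref{sec:covers} and~\ref{sec:count} prove Theorem~\ref{thm:A}, and Section~\ref{sec:numbers} derives the other three statements. Section~\ref{sec:rational} replaces the generic coefficients by rational ones, so that counterexamples exist over every field of characteristic $0$.

\section{How the socle can pair with itself}\label{sec:idea}

\begin{proposition}\label{prop:square}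
If $R$ contains a field and $\mathfrak m^2=0$, then $g(R)\le\lambda(R/\operatorname{soc}R)$.
\end{proposition}

\begin{proof}
If $R$ is Gorenstein, then $g(R)=0$. Otherwise $\operatorname{soc}R=\mathfrak m$ has length $e\ge2$, so $\lambda(R/\operatorname{soc}R)=1$. An Artinian local ring that contains a field contains a field mapping isomorphically onto its residue field $k$ (Cohen's structure theorem), so $R\simeq k[x_1,\dots,x_e]/(x)^2$. Let
\[
S=k[x_1,\dots,x_e]/(x_ix_j,\ x_i^2-x_j^2:\ i\ne j).
\]
The relations span a hyperplane in the space of quadrics, so $S_2=kx_1^2$ has dimension $1$. Also $S_3=0$, because $x_i^3=x_ix_j^2=0$ for $j\neq i$ and all other cubic monomials contain a product $x_ix_j$. Thus $S$ is local of length $e+2$. A linear form $\sum c_jx_j$ in the socle satisfies $0=x_i\sum c_jx_j=c_ix_1^2$ for all $i$, so it is zero, and $\operatorname{soc}S=S_2$. Hence $S$ is Gorenstein, $S/\operatorname{soc}S\simeq R$, and $g(R)\le1$.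
\end{proof}

Here each $x_i$ is its own partner. To speak of partners in general we use the bilinear form that a Gorenstein algebra carries.

\begin{lemma}\label{lem:form}
Let $S$ be a finite-dimensional local $k$-algebra with residue field $k$, and let $\psi\colon S\to k$ be $k$-linear. If $S$ is Gorenstein and $\psi(\operatorname{soc}S)\ne0$, then the symmetric form $(a,b)\mapsto\psi(ab)$ on $S$ is nondegenerate; in particular $\dim A^\perp=\dim S-\dim A$ for every subspace $A$. Conversely, if this form is nondegenerate, then $S$ is Gorenstein.
\end{lemma}

\begin{proof}
Let $a\ne0$. The ideal $aS$ meets the socle nontrivially (take the last nonzero $\mathfrak m_S^iaS$), and the socle has dimension $1$, so $aS\supset\operatorname{soc}S$ and $\psi(aS)\neq0$. Conversely, $\operatorname{soc}S\subset\mathfrak m_S^\perp$, which has dimension $1$ if the form is nondegenerate.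
\end{proof}

For a linear map $\Psi\colon P_{2s}\to k$ put
\[
K_\Psi=\{u\in P_s:\Psi(uv)=0\text{ for all }v\in P_s\}.
\]
Identify $P_s$ with $k^N$ by the monomial basis. Then $K_\Psi$ is the kernel of the symmetric $N\times N$ matrix $C_\Psi=(\Psi(\mu\nu))_{\mu,\nu}$.

The direct analog for $R_U$ of the ring $S$ above is the following. Call a Gorenstein cover $S=P/I\to R_U$ \emph{symmetric} if $I$ is homogeneous, the top nonzero degree of $S$ is $2s$, and $I$ agrees with $UP$ in degrees at most $s$. Then $S_{2s}$ lies in the socle, hence equals it. Let $\psi$ be an isomorphism $S_{2s}\to k$, extended by zero to the other degrees, and let $\Psi\colon P_{2s}\to k$ be the induced map. The space $S_i$ is orthogonal to $S_d$ unless $d=2s-i$, so by Lemma~\ref{lem:form} the pairings $S_i\times S_{2s-i}\to k$ are perfect. This has two consequences. First, the colength is $\sum_{i>s}\dim S_i=\sum_{i<s}\dim S_i=M$, the bound in \eqref{eq:socle}. Second, for $i=s$, a form $u\in P_s$ lies in $K_\Psi$ if and only if it vanishes in $S$, so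
\[
U=K_\Psi .
\]

This equation is the obstruction. In degree $s=1$, which is the setting of Proposition~\ref{prop:square}, every symmetric matrix has the form $C_\Psi$, so every $U$ is a $K_\Psi$. For $s\ge2$ different pairs of monomials have the same product, and $C_\Psi$ has repeated entries. For $n=s=2$, with variables $X,Y$ and $c_i=\Psi(X^{4-i}Y^i)$,
\[
C_\Psi=\begin{pmatrix}c_0&c_1&c_2\\c_1&c_2&c_3\\c_2&c_3&c_4\end{pmatrix}
\]
has five parameters instead of six, because $X^2\cdot Y^2=XY\cdot XY$. If $U=\ker\ell$ is a hyperplane in $P_2$ and $U=K_\Psi$, then $\Psi(uv)=c\,\ell(u)\ell(v)$ with $c\neq0$, and this forces $\ell(X^2)\ell(Y^2)=\ell(XY)^2$. So most hyperplanes are not of the form $K_\Psi$. In general $\Psi$ depends on $D$ parameters and $U$ on $t(N-t)$ parameters. We count parameters by transcendence degree. Say that a subspace of $k^N$ is \emph{defined over} a subfield $F\subset k$ if it has a basis in $F^N$.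

\begin{lemma}\label{lem:fields}
\begin{enumerate}
\item[(a)] $K_\Psi$ is defined over the field generated by the $D$ values of $\Psi$ on monomials.
\item[(b)] Let $W$ be a $w$-dimensional subspace of a $k$-vector space with basis $e_1,\dots,e_v$. Then $W$ has a basis consisting of combinations of the $e_i$ in which at most $w(v-w)$ coefficients in total differ from $0$ and $1$.
\item[(c)] If a generic $U$ is defined over a field $F$ generated over $\mathbb Q$ by $m$ elements, then $t(N-t)\le m$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Gaussian elimination on $C_\Psi$ produces a basis of the kernel with entries in the field generated by the entries of $C_\Psi$.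

(b) Write $W$ as the row space of a $w\times v$ matrix in reduced row echelon form. The $w$ pivot columns form an identity matrix, and $w(v-w)$ entries remain.

(c) Order the monomials with those of $B$ last. The forms $f_\mu$ are the rows of the matrix $(I\mid a)$. Let $E$ be a matrix over $F$ whose rows are a basis of $U$. Then $E=T\,(I\mid a)$ with $T$ invertible, and $T$ is the left square block of $E$, so it has entries in $F$. Hence $(I\mid a)=T^{-1}E$ has entries in $F$. A field generated by $m$ elements has transcendence degree at most $m$ and so contains at most $m$ algebraically independent elements.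
\end{proof}

\begin{example}[generic $U$]\label{ex:generic}
If $U$ is generic and $R_U$ has a symmetric cover, then $U=K_\Psi$, and (a) and (c) give $t(N-t)\le D$. For $s=2$, $n=9$, $t=22$ we have $N=45$, so $t(N-t)=22\cdot23=506$, while $D=\binom{12}4=495$. A generic ring with Hilbert function $(1,9,22)$ has no symmetric cover.
\end{example}

\begin{example}[special $U$]\label{ex:special}
The Hilbert function alone is no obstruction. Let $s=2$ and $n\le t<N$. Evaluation at the $N$ points $e_i$ and $e_i+e_j$ $(i<j)$ of $k^n$ determines a quadric, so these evaluations are a basis of the dual of $P_2$. Choose $t$ of the points, $p_1,\dots,p_t$, including all $e_i$. Put $\Psi(f)=\sum_lf(p_l)$ for $f\in P_4$, extend $\Psi$ by zero to $\psi\colon P\to k$, and let $I=\{f:\psi(fP)=0\}$. This is a proper homogeneous ideal containing $(X)^5$, and $S=P/I$ is Gorenstein by Lemma~\ref{lem:form}. The vectors $(v(p_l))_l$ with $v\in P_2$ fill $k^t$, so $U:=I_2=K_\Psi$ is the space of quadrics vanishing at all $p_l$, of codimension $t$. If a linear form $\ell$ has $\ell X_i\in U$ for all $i$, then $\ell(e_i)=0$ for all $i$ and $\ell=0$. Therefore $I_1=0$, so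 $S$ is a symmetric cover of $R_U$, and $\operatorname{soc}R_U=\mathfrak m^2$. Thus $g(R_U)\le n+1=\lambda(R_U/\operatorname{soc}R_U)$. In particular Corollary~\ref{cor:example}, and with it Theorem~\ref{thm:A}, fails without genericity.
\end{example}

\section{From an arbitrary cover to linear algebra}\label{sec:covers}

A lower bound for $g(R_U)$ must exclude all covers of small colength, and an arbitrary cover $S$ differs from a symmetric one in several ways. It is not given as a $k$-algebra. It need not be graded, it need not be generated by lifts of the $X_i$, and its socle need not be related to degree $2s$. The forms in $U$ need not vanish in $S$. The first point is settled by the next lemma. The others are met by giving up the equation $U=K_\Psi$ and keeping a large common subspace $J$ of $U$ and $K_\Psi$.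

\begin{lemma}\label{lem:lift}
Let $k$ be a field of characteristic $0$, let $R$ be a local $k$-algebra with residue field $k$, and let $\pi\colon S\to R$ be a surjection from an Artin local ring. Then there is a ring homomorphism $\varphi\colon k\to S$ such that $\pi\varphi$ is the inclusion $k\subset R$. With this $k$-algebra structure, lengths over $S$ are $k$-dimensions.
\end{lemma}

\begin{proof}
The ideal $\mathfrak b=\ker\pi$ lies in $\mathfrak m_S$. So it is nilpotent, and an element of $S$ is a unit if and only if its image in $R$ is. Nonzero integers are units in $R$, hence in $S$, and $\mathbb Q\subset S$. Consider pairs $(L,\varphi)$ of a subfield $L\subset k$ and a homomorphism $\varphi\colon L\to S$ lifting the inclusion $L\subset R$, ordered by extension. By Zorn's lemma there is a maximal pair. Suppose $\alpha\in k\setminus L$, and let $b\in S$ be a lift of $\alpha$.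

If $\alpha$ is transcendental over $L$, extend $\varphi$ to $L[\alpha]$ by $\alpha\mapsto b$. A nonzero element of $L[\alpha]$ goes to a lift of a nonzero element of $k$, which is a unit, so $\varphi$ extends to $L(\alpha)$.

If $\alpha$ is algebraic with minimal polynomial $f$, let $h\in S[T]$ be obtained by applying $\varphi$ to the coefficients of $f$. Then $h(b)\in\mathfrak b$, and $h'(b)$ is a unit because it lifts $f'(\alpha)$, which is nonzero in characteristic $0$. If $h(b)\in\mathfrak b^r$, then $b_1=b-h(b)/h'(b)$ again lifts $\alpha$, and the expansion $h(b+c)\in h(b)+ch'(b)+c^2S$ gives $h(b_1)\in\mathfrak b^{2r}$. Since $\mathfrak b$ is nilpotent, finitely many steps give a lift of $\alpha$ that is a root of $h$, and $\varphi$ extends to $L[T]/(f)=L(\alpha)$.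

Both cases contradict maximality, so $L=k$. The composite $k\to S\to S/\mathfrak m_S=R/\mathfrak m$ is an isomorphism, so simple $S$-modules have dimension $1$ over $k$.
\end{proof}

In characteristic $p$ the lemma fails: $\mathbb Z/p^2\to\mathbb F_p$ is a Gorenstein cover whose source contains no field.

\begin{lemma}\label{lem:cover}
Let $U\subset P_s$ be any subspace of codimension $t$, and let $\pi\colon S\to R_U$ be a Gorenstein cover of colength $\gamma$. Then there are a linear map $\Psi\colon P_{2s}\to k$ and a subspace $J\subset U\cap K_\Psi$ such that $j=\dim J$ and $\kappa=\dim K_\Psi$ satisfy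
\begin{align}
N-t-j&\le\gamma,\label{eq:one}\\
\kappa-j&\le(M+t+\gamma)-(N-j).\label{eq:two}
\end{align}
\end{lemma}

Inequality \eqref{eq:one} says that $J$ has codimension at most $\gamma$ in $U$, and \eqref{eq:two} bounds its codimension in $K_\Psi$.

\begin{proof}
By Lemma~\ref{lem:lift}, $\pi$ is a map of $k$-algebras, $\dim S=M+t+\gamma$ and $\dim\ker\pi=\gamma$. Choose a linear map $\psi\colon S\to k$ that is nonzero on $\operatorname{soc}S$, and use the nondegenerate form of Lemma~\ref{lem:form}. Choose lifts $x_i\in S$ of the images of the $X_i$ in $R_U$. The $k$-algebra map $P\to S$, $f\mapsto f(x)$, composed with $\pi$ is the quotient map $P\to R_U$. Put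
\[
\Psi(f)=\psi(f(x))\quad(f\in P_{2s}),\qquad J=\{u\in P_s:u(x)=0\},\qquad A=\{u(x):u\in P_s\}\subset S .
\]
Thus $A\simeq P_s/J$ has dimension $N-j$. For $u\in P_s$ we have $\pi(u(x))=0$ if and only if $u\in U$. Hence $J\subset U$, and $A\cap\ker\pi$ is the image of $U$, of dimension $N-t-j$. It lies in $\ker\pi$, which gives \eqref{eq:one}.

For $u,v\in P_s$ we have $\Psi(uv)=\psi(u(x)v(x))$, so $u\in K_\Psi$ if and only if $u(x)\in A^\perp$. Hence $J\subset K_\Psi$, and $A\cap A^\perp$ is the image of $K_\Psi$, of dimension $\kappa-j$. It lies in $A^\perp$, which has dimension $(M+t+\gamma)-(N-j)$. This gives \eqref{eq:two}.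
\end{proof}

\begin{remark}\label{rem:extremes}
A symmetric cover has $J=U=K_\Psi$. Two other kinds of cover say nothing about $U$, and they account for the first two alternatives in Theorem~\ref{thm:A}. A Gorenstein cover of $P/(X)^{s+1}$ is also a cover of $R_U$, with $J=0$; for $J=0$, inequality \eqref{eq:one} reads $\gamma\ge N-t$. In the idealization $R_U\ltimes\omega$, with $x_i=(X_i,0)$, we have $J=U$ and $\Psi=0$; for $j=N-t$ and $\kappa=N$, inequality \eqref{eq:two} reads $\gamma\ge t-M$.
\end{remark}

\section{Counting parameters}\label{sec:count}

In Example~\ref{ex:generic} the functional $\Psi$ determined $U$. Now $U$ is reached from $\Psi$ in two more steps: choose $J$ inside $K_\Psi$, then choose $U$ containing $J$. Each step costs the number of parameters given by Lemma~\ref{lem:fields}(b), and the total must be at least $t(N-t)$. This is the only place where genericity enters.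

\begin{lemma}\label{lem:count}
Let $U$ be generic of codimension $t$, let $\Psi\colon P_{2s}\to k$ be linear, and let $J\subset U\cap K_\Psi$ be a subspace. With $j=\dim J$ and $\kappa=\dim K_\Psi$,
\[
j\,(j+t-\kappa)\le D .
\]
\end{lemma}

\begin{proof}
Let $F_0$ be the field generated over $\mathbb Q$ by the $D$ values of $\Psi$ on monomials. By Lemma~\ref{lem:fields}(a), $K_\Psi$ has a basis in $F_0^N$. Apply Lemma~\ref{lem:fields}(b) to $J\subset K_\Psi$ and this basis, and adjoin the at most $j(\kappa-j)$ coefficients to $F_0$. This gives a field $F_1$ and a basis $w_1,\dots,w_j$ of $J$ in $F_1^N$.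

Complete $w_1,\dots,w_j$ to a basis of $k^N$ by $N-j$ standard basis vectors. Their classes are a basis of $k^N/J$. Apply Lemma~\ref{lem:fields}(b) to the subspace $U/J$, which has dimension $N-t-j$ and codimension $t$, and adjoin the at most $t(N-t-j)$ coefficients to $F_1$. This gives a field $F_2$ and combinations of standard basis vectors, with coefficients in $F_2$, whose classes are a basis of $U/J$. These combinations lie in $U$ because $J\subset U$, and together with the $w_i$ they form a basis of $U$ in $F_2^N$. By Lemma~\ref{lem:fields}(c),
\[
t(N-t)\le D+j(\kappa-j)+t(N-t-j).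
\]
Subtracting $t(N-t)$ gives $0\le D+j\kappa-j^2-tj$, which is the claim.
\end{proof}

For $J=U=K_\Psi$ this is the inequality $t(N-t)\le D$ of Example~\ref{ex:generic}. It remains to bound the two factors from below in terms of $\gamma$. We state this step without reference to a cover, since Section~\ref{sec:rational} uses it in that form.

\begin{proposition}\label{prop:numeric}
Let $U$ be generic of codimension $t$ and let $\gamma$ be an integer with $\gamma<N-t$ and $\gamma<t-M$. If there are $\Psi$ and $J\subset U\cap K_\Psi$ satisfying \eqref{eq:one} and \eqref{eq:two}, then $(N-t-\gamma)(t-M-\gamma)\le D$.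
\end{proposition}

\begin{proof}
By \eqref{eq:one}, $j\ge N-t-\gamma>0$. By \eqref{eq:two}, $\kappa\le M+t+\gamma-N+2j$. Since $J\subset U$ we have $j\le N-t$, and so
\[
j+t-\kappa\ \ge\ N-j-M-\gamma\ \ge\ t-M-\gamma>0 .
\]
Both lower bounds are positive, so they can be multiplied, and Lemma~\ref{lem:count} gives
\[
(N-t-\gamma)(t-M-\gamma)\le j\,(j+t-\kappa)\le D.\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Choose a Gorenstein cover of colength $\gamma=g(R_U)$ and take $\Psi$ and $J$ from Lemma~\ref{lem:cover}. If the first two inequalities fail, Proposition~\ref{prop:numeric} gives the third.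
\end{proof}

\section{The counterexample and the asymptotics}\label{sec:numbers}

The sum $(N-t-\gamma)+(t-M-\gamma)=N-M-2\gamma$ does not depend on $t$, so the product in Theorem~\ref{thm:A} is largest when $t$ is nearest to $(N+M)/2$. This dictates the choice of $t$ below.

\begin{proof}[Proof of Corollary~\ref{cor:example}]
For $s=2$ and $n=42$,
\[
N=\binom{43}2=903,\qquad M=43,\qquad D=\binom{45}4=148995,
\]
and $t=473$ gives $N-t=t-M=430$. Suppose $\gamma=g(R)\le43$. Then $N-t-\gamma$ and $t-M-\gamma$ are both at least $387$, so the first two alternatives of Theorem~\ref{thm:A} fail, and the third gives $387^2=149769\le148995$, which is false. With \eqref{eq:socle} we obtain $g(R)\ge44>43\ge\lambda(R/\operatorname{soc}R)$.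
\end{proof}

The margin is thin. For $n=41$ and $\gamma=M=42$ the two factors add up to $861-3\cdot42=735$, so their product is at most $367\cdot368=135056$, which is less than $D=\binom{44}{4}=135751$.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $k=\mathbb C$ and $n>s\ge2$. From the formulas for $M$ and $N$ we get $M/N=s/n<1$. Put $t=\lfloor(N+M)/2\rfloor$, so that $N/2\le t<N$, and let $U$ be generic of codimension $t$. Then $N-t\ge\frac{N-M}2$ and $t-M\ge\frac{N-M-1}2$. If $\gamma=g(R_U)$ were less than $\frac{N-M-1}2-\sqrt D$, then $N-t-\gamma$ and $t-M-\gamma$ would both exceed $\sqrt D$, and all three alternatives of Theorem~\ref{thm:A} would fail. Therefore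
\[
g(R_U)\ge\frac{N-M-1}2-\sqrt D,\qquad\lambda(R_U)=M+t\le\frac{N+3M}2,
\]
and hence
\[
\frac{g(R_U)}{\lambda(R_U)}\ge\frac{N-M-1-2\sqrt D}{N+3M},
\]
where the inequality is trivial if the right side is negative. Fix $s$ and let $n\to\infty$. Then $M/N\to0$. Also $N$ and $D$ are polynomials in $n$ with leading terms $n^s/s!$ and $n^{2s}/(2s)!$, so $D/N^2\to(s!)^2/(2s)!=\binom{2s}s^{-1}$. Dividing numerator and denominator by $N$, and using \eqref{eq:socle} for the second statement, we get
\begin{equation}\label{eq:limit}
\liminf_{n\to\infty}\frac{g(R_U)}{\lambda(R_U)}\ge1-2\binom{2s}s^{-1/2},\qquad\frac{\lambda(R_U/\operatorname{soc}R_U)}{\lambda(R_U)}\le\frac Mt\le\frac{2s}n\longrightarrow0 .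
\end{equation}
Given $\varepsilon>0$, choose $s$ with $2\binom{2s}s^{-1/2}<\varepsilon/2$, which is possible since $\binom{2s}s\ge2^s$, and then choose $n$ so large that $g(R_U)/\lambda(R_U)\ge1-\varepsilon$ and $2s/n\le\varepsilon$. The bound $g\le\lambda$ is part of \eqref{eq:known}. For this ring $g(R)/\lambda(R/\operatorname{soc}R)\ge(1-\varepsilon)/\varepsilon$, and the two consequences follow as $\varepsilon\to0$. For $s=2$ we have $\mathfrak m^3=0$ and $\binom42=6$, so \eqref{eq:limit} gives the required sequence; $1-2/\sqrt6>0$ because $4<6$, and therefore $g(R_U)/\lambda(R_U/\operatorname{soc}R_U)\to\infty$.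
\end{proof}

The hypothesis $s\ge2$ is what makes the constant in \eqref{eq:limit} positive: for $s=1$ it would be $1-\sqrt2<0$, in accordance with Proposition~\ref{prop:square}.

\begin{proof}[Proof of Corollary~\ref{cor:strict}]
Let $m(R)$ be the minimum in question. By \eqref{eq:middle}, $m(R)\le\lambda(R/\operatorname{soc}R)$, so $m(R)\le43<44\le g(R)$ for the ring of Corollary~\ref{cor:example}. If $m(R)=0$, then $R\simeq R^\vee=\omega$, so $R$ is Gorenstein and $g(R)=0$. Thus $g(R)/m(R)$ is defined whenever $g(R)>0$. It is at least $g(R)/\lambda(R/\operatorname{soc}R)$, which is unbounded by Theorem~\ref{thm:B}.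
\end{proof}

\section{Rational coefficients}\label{sec:rational}

Generic subspaces do not exist over $\mathbb Q$. But the existence of $\Psi$ and $J$ as in Lemma~\ref{lem:cover} is the solvability of one of finitely many polynomial systems with parameters $a_{\mu\nu}$, and a system that has no solution for generic parameters has solutions only on a hypersurface.

\begin{proposition}\label{prop:rational}
Fix $n,s,t$ and an integer $G\ge0$ with $G<N-t$, $G<t-M$ and $(N-t-G)(t-M-G)>D$. Then there are rational numbers $a_{\mu\nu}$ such that $g(R_{U_a})>G$ over every field $k$ of characteristic $0$.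
\end{proposition}

\begin{proof}
Let $L$ be a field of characteristic $0$. Call $a\in L^{t(N-t)}$ \emph{bad over $L$} if, for forms with coefficients in $L$, there are $\Psi$ and $J\subset U_a\cap K_\Psi$ satisfying \eqref{eq:one} and \eqref{eq:two} with $\gamma=G$. Both inequalities persist when $\gamma$ increases, so by Lemma~\ref{lem:cover}, $g(R_{U_a})\le G$ implies that $a$ is bad. By Proposition~\ref{prop:numeric} and the hypothesis on $G$, a family $a$ that is algebraically independent over $\mathbb Q$ is not bad. We must find a rational $a$ that is not bad over any field.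

Since $\kappa=N-\operatorname{rank}C_\Psi$, the two inequalities say that $N-t-G\le j\le N-t$ and $\operatorname{rank}C_\Psi\ge r_j$, where $r_j=2N-M-t-G-2j$. In this range of $j$ we have $0<t-M-G\le r_j\le t-M+G<N$. Let $\Lambda=\mathbb Q[y_{\mu\nu}]$ be a polynomial ring in $t(N-t)$ variables. Let $\tau$ range over the finitely many triples consisting of such a $j$, the position $\delta$ of a $j\times j$ minor in a $j\times N$ matrix, and the position $\delta'$ of an $r_j\times r_j$ minor in an $N\times N$ matrix. Adjoin to $\Lambda$ variables $c_\rho$ for the monomials $\rho$ of degree $2s$, the entries of a $j\times N$ matrix $W=(w_{i\mu})$, and $z,z'$. Put $C=(c_{\mu\nu})_{\mu,\nu}$, where the index is the product monomial. Let $T_\tau$ be the quotient by the relations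
\[
w_{i\nu}=\sum_{\mu\notin B}w_{i\mu}\,y_{\mu\nu}\ \ (\nu\in B),\qquad WC=0,\qquad z\,\delta(W)=1,\qquad z'\,\delta'(C)=1 .
\]
At a point with $y=a$ and $c_\rho=\Psi(\rho)$ these say that the rows of $W$ lie in $U_a$, lie in $K_\Psi$, and are independent by way of the minor $\delta$, and that $\operatorname{rank}C_\Psi\ge r_j$ by way of $\delta'$. Taking for $J$ the row space of $W$, we see that $a$ is bad over $L$ if and only if the evaluation $\Lambda\to L$, $y\mapsto a$, extends to a homomorphism $T_\tau\to L$ for some $\tau$.

Consider the localization of $T_\tau$ at the multiplicative set $\Lambda\setminus\{0\}$. If it were nonzero, its quotient by a maximal ideal would be a field $L$ containing the fraction field of $\Lambda$, and the image of $y$ would be an algebraically independent family that is bad over $L$. So the localization is zero, which means that some nonzero $H_\tau\in\Lambda$ maps to $0$ in $T_\tau$. Since $\mathbb Q$ is infinite, there is a rational $a$ at which the nonzero polynomial $\prod_\tau H_\tau$ does not vanish. If $a$ were bad over a field $k$, a homomorphism $T_\tau\to k$ extending $y\mapsto a$ would give $H_\tau(a)=0$.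
\end{proof}

For $(n,s,t)=(42,2,473)$ and $G=43$ the hypotheses were verified in the proof of Corollary~\ref{cor:example}, and \eqref{eq:socle} holds for every $U$. Hence the Hilbert function $(1,42,473)$ gives counterexamples over every field of characteristic $0$, including $\mathbb Q$.

\begin{thebibliography}{1}
\bibitem{Anan} H.~Ananthnarayan, \emph{Computing Gorenstein Colength}, arXiv:0810.4542 (2008).
\end{thebibliography}
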